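\title{Rational functions of Agler norm one without finite-dimensional contractive realizations}

\begin{abstract}
For every $d\ge 3$ we construct rational matrix functions on the polydisk $\mathbb{D}^d$ that have Agler norm one, are neither iso-inner nor coiso-inner, and have no finite-dimensional contractive transfer function realization. One example is a $1\times 125$ polynomial; a second family consists of rational functions of any prescribed size, scalar functions included, that are analytic on a neighborhood of the closed polydisk. A finite-dimensional realization of $S$ forces the leading form of $1-SS^*$ at a boundary point to be a sum of squares. In our examples this form is a ternary sextic that is not a sum of squares, and the bound on the Agler norm comes from a weighted inequality for difference operators on $\mathbb{N}^3$.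
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{D}^d=\{z\in\mathbb{C}^d:|z_j|<1,\ j=1,\dots,d\}$ and $\mathbb{T}^d=\{z\in\mathbb{C}^d:|z_j|=1,\ j=1,\dots,d\}$. A rational matrix function $S:\mathbb{D}^d\to\mathbb{C}^{M\times N}$ is always assumed to have no poles in $\mathbb{D}^d$. It is \emph{iso-inner} if $S^*S=I_N$ on $\mathbb{T}^d$ away from the zero set of the denominator of $S$, and \emph{coiso-inner} if $SS^*=I_M$ there.

Let $f=\sum_\gamma f_\gamma z^\gamma$ be holomorphic on $\mathbb{D}^d$ with values in $\mathbb{C}^{M\times N}$, and let $T=(T_1,\dots,T_d)$ be pairwise commuting strict contractions ($\|T_j\|<1$) on a Hilbert space. The series $f(T)=\sum_\gamma f_\gamma\otimes T^\gamma$ converges in norm, because $\sum_\gamma\|f_\gamma\|r^{|\gamma|}<\infty$ for $r<1$, and $f\mapsto f(T)$ respects products. The \emph{Agler norm} of $f$ is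
\[
\|f\|_{\mathcal{A}_d}=\sup_T\|f(T)\|,
\]
the supremum being over all such tuples $T$. A point of $\mathbb{D}^d$ is a tuple of this kind on a one-dimensional space, so $\|f\|_{\mathcal{A}_d}\ge\sup_{\mathbb{D}^d}\|f(z)\|$.

A \emph{transfer function realization} (TFR) of $S$ is a formula
\begin{equation}\label{eq:tfr}
S(z)=A+B\Delta(z)\bigl(I-D\Delta(z)\bigr)^{-1}C,\qquad \Delta(z)=z_1P_1+\dots+z_dP_d,
\end{equation}
where
\[
V=\begin{pmatrix}A&B\\ C&D\end{pmatrix}:\mathbb{C}^N\oplus\mathcal{H}\to\mathbb{C}^M\oplus\mathcal{H}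
\]
is a bounded operator, $\mathcal{H}$ is a Hilbert space (the \emph{state space}), and $P_1,\dots,P_d$ are pairwise orthogonal orthogonal projections on $\mathcal{H}$ with sum $I_{\mathcal{H}}$. The TFR is \emph{contractive}, \emph{isometric} or \emph{coisometric} if $V$ is, and \emph{finite-dimensional} if $\dim\mathcal{H}<\infty$. Only contractive TFRs occur below; for these $\|D\Delta(z)\|\le\max_j|z_j|<1$ on $\mathbb{D}^d$, so the inverse in \eqref{eq:tfr} exists.

A function with a contractive TFR has Agler norm at most one (Lemma~\ref{lem:tfr-norm}), and a function with a finite-dimensional TFR is rational, with denominator $\det(I-D\Delta(z))$. So a finite-dimensional contractive TFR is a single matrix that exhibits both properties at once, and one asks whether every rational function of Agler norm at most one has such a matrix. The following results are known, and we quote them without proof.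
\begin{enumerate}
\item[(i)] For $d=1,2$, every rational $S:\mathbb{D}^d\to\mathbb{C}^{M\times N}$ with $\|S\|_{\mathcal{A}_d}\le1$ has a finite-dimensional contractive TFR.
\item[(ii)] For any $d$, if $S$ is rational, iso-inner (resp.\ coiso-inner), and $\|S\|_{\mathcal{A}_d}\le1$, then $S$ has a finite-dimensional isometric (resp.\ coisometric) TFR.
\item[(iii)] For any $d$, if $S$ is rational, analytic on a neighborhood of $\overline{\mathbb{D}}^d$, and $\|S\|_{\mathcal{A}_d}<1$, then $S$ has a finite-dimensional contractive TFR.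
\end{enumerate}
The following question is posed in \cite{Knese}.

\medskip
\noindent\textbf{Question.} \emph{Let $d>2$ and let $S:\mathbb{D}^d\to\mathbb{C}^{M\times N}$ be rational, with $\|S\|_{\mathcal{A}_d}=1$, and neither iso-inner nor coiso-inner. Does $S$ have a finite-dimensional contractive TFR?}
\medskip

The simplest functions covered by the Question do have such a realization.

\begin{example}\label{ex:mean}
Let $d\ge2$ and $S(z)=(z_1+\dots+z_d)/d$. Take $\mathcal{H}=\mathbb{C}^d$ with the coordinate projections $P_j$, the row $B=d^{-1/2}(1,\dots,1)$, $C=B^*$, $A=0$ and $D=0$. Then $\|V\|=1$ and $B\Delta(z)C=S(z)$. The Agler norm of $S$ is $1$, and on $\mathbb{T}^d$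
\[
1-|S(z)|^2=\frac{1}{d^2}\Bigl(d\sum_j|z_j|^2-\Bigl|\sum_jz_j\Bigr|^2\Bigr)=\frac1{d^2}\sum_{j<k}|z_j-z_k|^2\not\equiv0 .
\]
\end{example}

There is also a general reason to expect a positive answer. If $S$ has norm one and is analytic near $\overline{\mathbb{D}}^d$, then by (iii) every $rS$ with $0<r<1$ has a finite-dimensional contractive TFR, and a compactness argument produces one for $S$ provided the dimensions stay bounded as $r\to1$. It turns out that they need not stay bounded, and the answer to the Question is negative.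

\begin{theorem}\label{thm:A}
For every $d\ge3$ there is a polynomial $S:\mathbb{D}^d\to\mathbb{C}^{1\times125}$ with $\|S\|_{\mathcal{A}_d}=1$, neither iso-inner nor coiso-inner, having no finite-dimensional contractive TFR.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $d\ge3$ and all $M,N\ge1$ (in particular for scalar functions) there is a rational $S:\mathbb{D}^d\to\mathbb{C}^{M\times N}$, analytic on a neighborhood of $\overline{\mathbb{D}}^d$, with $\|S\|_{\mathcal{A}_d}=1$, neither iso-inner nor coiso-inner, having no finite-dimensional contractive TFR.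
\end{theorem}

Theorem~\ref{thm:A} alone settles the Question. Theorem~\ref{thm:B} shows that the answer is negative for every matrix size, and that the strict inequality in (iii) cannot be replaced by $\|S\|_{\mathcal{A}_d}\le1$.

The proof sets two facts against each other. In Example~\ref{ex:mean} the defect $1-|S|^2$ is a finite sum of squared moduli on $\mathbb{T}^d$. Section~\ref{sec:sos} shows that a version of this survives for every finite-dimensional contractive TFR: the leading form of $1-SS^*$ at the boundary point $(1,\dots,1)$ is a sum of squares of real forms. On the other side, the bound $\|S\|_{\mathcal{A}_d}\le1$ can be certified by an identity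
\[
1-S(z)S(w)^*=\sum_j(1-z_j\bar w_j)K_j(z,w)
\]
with positive kernels $K_j$ that are infinite series (Section~\ref{sec:prelim}), and such an identity puts no sum-of-squares constraint on the leading form. To exploit this we need a form that is not a sum of squares (Section~\ref{sec:cubics}) and a certificate that produces it (Section~\ref{sec:certificate}, the analytic core of the paper). The theorems are proved in Sections~\ref{sec:A} and~\ref{sec:B}, and Section~\ref{sec:compl} draws consequences for coiso-inner extensions and for the state dimension of $rS$.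

\section{Realizations and positive kernels}\label{sec:prelim}

\subsection{Three facts about contractive realizations}

\begin{lemma}\label{lem:tfr-norm}
If $S$ has a contractive TFR, then $\|S\|_{\mathcal{A}_d}\le1$.
\end{lemma}

\begin{proof}
Let $T$ be a commuting tuple of strict contractions on $\mathcal{K}$ and put $\Delta(T)=\sum_jP_j\otimes T_j$. This operator is block diagonal on $\bigoplus_j(P_j\mathcal{H}\otimes\mathcal{K})$, so its norm is at most $\max_j\|T_j\|<1$. Expanding the inverse in \eqref{eq:tfr} in a Neumann series and substituting $T_j$ for $z_j$ term by term gives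
\[
S(T)=A\otimes I+(B\otimes I)\Delta(T)\bigl(I-(D\otimes I)\Delta(T)\bigr)^{-1}(C\otimes I).
\]
For $\xi\in\mathbb{C}^N\otimes\mathcal{K}$ put $u=(I-(D\otimes I)\Delta(T))^{-1}(C\otimes I)\xi$. Then $u=(C\otimes I)\xi+(D\otimes I)\Delta(T)u$ and $S(T)\xi=(A\otimes I)\xi+(B\otimes I)\Delta(T)u$; that is, the contraction $V\otimes I$ maps $(\xi,\Delta(T)u)$ to $(S(T)\xi,u)$. Hence $\|S(T)\xi\|^2+\|u\|^2\le\|\xi\|^2+\|\Delta(T)u\|^2\le\|\xi\|^2+\|u\|^2$.
\end{proof}

\begin{lemma}\label{lem:compress}
If $S$ has a contractive TFR, then every submatrix of $S$ has a contractive TFR with the same state space.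
\end{lemma}

\begin{proof}
Delete from $A$ and $B$ the rows, and from $A$ and $C$ the columns, that are deleted from $S$. The new operator is a compression of $V$, hence a contraction, and \eqref{eq:tfr} gives the submatrix.
\end{proof}

\begin{lemma}\label{lem:identity}
Let $S$ have the contractive TFR \eqref{eq:tfr}. Put $Y(z)=B(I-\Delta(z)D)^{-1}$ and $L(z)=[\,I_M\ \ Y(z)\Delta(z)\,]$. For $z,w\in\mathbb{D}^d$,
\begin{equation}\label{eq:star}
I_M-S(z)S(w)^*=Y(z)\bigl(I-\Delta(z)\Delta(w)^*\bigr)Y(w)^*+L(z)(I-VV^*)L(w)^* .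
\end{equation}
\end{lemma}

\begin{proof}
From $\Delta(I-D\Delta)=(I-\Delta D)\Delta$ we get $Y\Delta=B\Delta(I-D\Delta)^{-1}$, so $A+Y\Delta C=S$. Also $B+Y\Delta D=B(I-\Delta D)^{-1}\bigl((I-\Delta D)+\Delta D\bigr)=Y$. Thus $LV=[\,S\ \ Y\,]$, and
\[
L(z)(I-VV^*)L(w)^*=I_M+Y(z)\Delta(z)\Delta(w)^*Y(w)^*-S(z)S(w)^*-Y(z)Y(w)^* .\qedhere
\]
\end{proof}

Since $I-\Delta(z)\Delta(w)^*=\sum_j(1-z_j\bar w_j)P_j$, the right side of \eqref{eq:star} has the shape $\sum_j(1-z_j\bar w_j)K_j+K_0$ with $K_j=Y(z)P_jY(w)^*$ and $K_0=L(z)(I-VV^*)L(w)^*$. Identities of this shape, with no realization in sight, will be our means of bounding Agler norms.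

\subsection{Kernels and the evaluation principle}

All constructions take place in three variables. Let $\mathbb{N}=\{0,1,2,\dots\}$, let $e_1,e_2,e_3$ be the unit vectors of $\mathbb{N}^3$, and write
\[
s_j=z_j\bar w_j,\qquad s^\gamma=s_1^{\gamma_1}s_2^{\gamma_2}s_3^{\gamma_3},\qquad X_j=1-z_j .
\]
A \emph{kernel} is a formal series $K=\sum_{\gamma,\gamma'\in\mathbb{N}^3}k(\gamma,\gamma')z^\gamma\bar w^{\gamma'}$ whose coefficients are bounded and Hermitian, $k(\gamma',\gamma)=\overline{k(\gamma,\gamma')}$. Identities between kernels are meant coefficientwise. The kernel $K$ is \emph{positive} if its \emph{form}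
\[
\sum_{\gamma,\gamma'} k(\gamma,\gamma')h(\gamma)\overline{h(\gamma')}
\]
is nonnegative for every finitely supported $h:\mathbb{N}^3\to\mathbb{C}$. A kernel with finitely many terms is positive exactly when its coefficient matrix is positive semidefinite. For polynomials $a,a'$ we write $a\,\overline{a'}$ for $a(z)\overline{a'(w)}$.

Let $\tau_j$ be the forward shift $(\tau_jh)(\gamma)=h(\gamma+e_j)$ and let $\nabla_j=1-\tau_j$. For a polynomial $a=\sum_\alpha a_\alpha z^\alpha$ we have $(a(\tau)h)(\gamma)=\sum_\alpha a_\alpha h(\gamma+\alpha)$. If $W=\sum_\gamma\omega(\gamma)s^\gamma$ has bounded real coefficients, then $a\bar a\,W=\sum\omega(\gamma)a_\alpha\bar a_{\alpha'}z^{\gamma+\alpha}\bar w^{\gamma+\alpha'}$ is a kernel, and its form is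
\begin{equation}\label{eq:form}
\sum_\gamma\omega(\gamma)\,\bigl|(a(\tau)h)(\gamma)\bigr|^2 .
\end{equation}
In particular $a\bar a\,W$ is positive when $\omega\ge0$. If $a=Q(X)$ for a polynomial $Q$, then $a(\tau)=Q(\nabla)$ is a difference operator.

For a kernel $K$ and a commuting triple $T$ of strict contractions put $K[T]=\sum k(\gamma,\gamma')T^\gamma T^{*\gamma'}$. The series converges absolutely, since the coefficients are bounded and $\sum_\gamma\|T^\gamma\|\le\prod_j(1-\|T_j\|)^{-1}$.

\begin{lemma}[Evaluation principle]\label{lem:eval}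
If $K=K_0+\sum_{j=1}^3(1-s_j)K_j$ with positive kernels $K_0,\dots,K_3$, then $K[T]\ge0$ for every commuting triple $T$ of strict contractions.
\end{lemma}

\begin{proof}
By commutativity, $((1-s_j)K_j)[T]=\sum k_j(\gamma,\gamma')T^\gamma(I-T_jT_j^*)T^{*\gamma'}$. Fix a vector $x$ and put $y_\gamma=(I-T_jT_j^*)^{1/2}T^{*\gamma}x$. The quadratic form of this operator at $x$ is $\sum k_j(\gamma,\gamma')\langle y_{\gamma'},y_\gamma\rangle$, a limit of sums over $\gamma,\gamma'$ in a finite set $\Gamma$. Expanding the inner product in an orthonormal basis $(\epsilon)$ writes such a finite sum as $\sum_\epsilon\sum_{\gamma,\gamma'\in\Gamma}k_j(\gamma,\gamma')h_\epsilon(\gamma)\overline{h_\epsilon(\gamma')}$ with $h_\epsilon(\gamma)=\overline{\langle y_\gamma,\epsilon\rangle}$, and every term is nonnegative. For $K_0$ use $y_\gamma=T^{*\gamma}x$.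
\end{proof}

The simplest decompositions come from lattice paths. A \emph{monotone path} from $0$ to $\mu\in\mathbb{N}^3$ is a sequence of steps $\gamma\to\gamma+e_j$ that starts at $0$ and ends at $\mu$. Summing $s^\gamma-s^{\gamma+e_j}=(1-s_j)s^\gamma$ over the steps gives
\begin{equation}\label{eq:path}
1-s^\mu=\sum_{\text{steps }\gamma\to\gamma+e_j}(1-s_j)\,s^\gamma ,
\end{equation}
and every step satisfies $\gamma+e_j\le\mu$ coordinatewise.

Finally, we use repeatedly that a holomorphic function on a connected open subset of $\mathbb{C}^d$ that vanishes on a nonempty open subset of $\mathbb{R}^d$ vanishes identically. Applied to $\theta\mapsto p(e^{i\theta_1},\dots,e^{i\theta_d})$, this shows that the zero set of a nonzero polynomial $p$ has dense complement in $\mathbb{T}^d$.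

\section{The leading form at a boundary point}\label{sec:sos}

To speak of Taylor expansions on the torus and of real forms, we flatten $\mathbb{T}^d$ near $\mathbf{1}=(1,\dots,1)$. Let $\mathbb{H}$ be the upper half plane and
\[
\varphi(x)=\Bigl(\frac{1+ix_1}{1-ix_1},\dots,\frac{1+ix_d}{1-ix_d}\Bigr).
\]
The map $\varphi$ takes $\mathbb{H}^d$ biholomorphically onto $\mathbb{D}^d$, takes $\mathbb{R}^d$ into $\mathbb{T}^d$ and $0$ to $\mathbf{1}$, and $1-\varphi_j(x)=-2ix_j/(1-ix_j)=-2ix_j+O(x_j^2)$. A \emph{form} is a homogeneous polynomial.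

\begin{proposition}\label{prop:sos}
Let $S:\mathbb{D}^d\to\mathbb{C}^{1\times N}$ be rational and analytic near $\mathbf{1}$. Suppose that
\[
1-S(\varphi(x))S(\varphi(x))^*=\Psi(x)+O(|x|^{2k+1})\qquad\text{for real }x\to0,
\]
where $\Psi$ is a nonzero real form of degree $2k$. If $S$ has a finite-dimensional contractive TFR, then $\Psi$ is a sum of squares of real forms of degree $k$.
\end{proposition}

In Example~\ref{ex:mean}, $k=1$ and $\Psi=4d^{-2}\sum_{j<l}(x_j-x_l)^2$. In general, \eqref{eq:star} will give $1-SS^*=\sum_l|q_l|^2/|p|^2$ on the torus, with $p=\det(I-D\Delta)$ and finitely many polynomials $q_l$. If $p(\mathbf{1})\ne0$, comparing leading terms finishes the proof. The difficulty is that $p$ may vanish at $\mathbf{1}$ even though $S$ is analytic there; for instance $V=\operatorname{diag}(\frac12,1)$ with $\mathcal{H}=\mathbb{C}$ and $P_1=1$ realizes the constant $\frac12$ with $p=1-z_1$. Leading terms then give only $\pi^2\Psi=\sum_lg_l^2$ for a real form $\pi$, and $\pi$ has to be canceled. One cannot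 expect $\pi$ to divide the $g_l$ in general: $(x_1^2+x_2^2)^2=(x_1^2-x_2^2)^2+(2x_1x_2)^2$. What saves the argument is that $p$ has no zeros in $\mathbb{D}^d$, which forces $\pi$ to have as many real zeros as possible.

\begin{lemma}\label{lem:cancel}
Let $e\in\mathbb{R}^d$ and let $\pi$ be a real form of degree $\mu$ with $\pi(e)=1$ such that, for every $x\in\mathbb{R}^d$, all roots of $t\mapsto\pi(x+te)$ are real. If $\Psi$ is a real form of degree $2k$ and $\pi^2\Psi=\sum_lg_l^2$ with real forms $g_l$ of degree $\mu+k$, then $\Psi$ is a sum of squares of real forms of degree $k$.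
\end{lemma}

\begin{proof}
We use induction on $\mu$; for $\mu=0$ we have $\pi=1$. Let $\mu\ge1$ and let $\pi_1$ be an irreducible factor of $\pi$ over $\mathbb{R}$, of degree $m\ge1$. A factor of a form is a form, and $\pi_1(e)\ne0$; normalize $\pi_1(e)=1$. Use linear coordinates $x=x'+te$ with $x'$ in a hyperplane complementary to $e$. Then $\pi_1$ is an irreducible element of $\mathbb{R}[x'][t]$ that is monic of degree $m$ in $t$. By Gauss's lemma it is irreducible over the field $\mathbb{R}(x')$; in characteristic zero an irreducible polynomial has no multiple roots, so its discriminant $\delta(x')\in\mathbb{R}[x']$ is not the zero polynomial.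

Divide by the monic polynomial: $g_l=\pi_1g_l'+\sum_{i<m}r_i(x')t^i$. Let $x'$ be real with $\delta(x')\ne0$. Then $\pi_1(x'+te)$ has $m$ distinct roots, and they are real because they are roots of $\pi(x'+te)$. At each of them $\sum_lg_l^2=0$, so $g_l=0$. The remainder therefore has $m$ distinct roots and degree less than $m$, so $r_i(x')=0$ for all $i$. Thus $r_i\delta$ vanishes at all real points, which gives $r_i=0$ and $g_l=\pi_1g_l'$, where $g_l'$ is a real form of degree $\mu-m+k$. Now $(\pi/\pi_1)^2\Psi=\sum_lg_l'^2$, and $\pi/\pi_1$ satisfies the hypotheses with degree $\mu-m$.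
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sos}]
\emph{The identity on the torus.} Let $p(z)=\det(I-D\Delta(z))=\det(I-\Delta(z)D)$. This is a polynomial because $\dim\mathcal{H}<\infty$, and it has no zeros in $\mathbb{D}^d$ because $\|D\Delta(z)\|<1$ there. By Cramer's rule the row $F=L(I-VV^*)^{1/2}$ of Lemma~\ref{lem:identity} equals $(q_1,\dots,q_r)/p$ with finitely many polynomials $q_l$. Let $z\in\mathbb{T}^d$ be near $\mathbf{1}$ with $p(z)\ne0$. Take both arguments in \eqref{eq:star} equal to $\varrho z$ and let $\varrho\uparrow1$. The functions $S$, $Y$, $L$ are continuous at $z$ and $\Delta(z)\Delta(z)^*=I$, so $1-SS^*=FF^*$ at $z$. Put $\tilde p=p\circ\varphi$ and $\tilde q_l=q_l\circ\varphi$; these are analytic near $0$. Since $p(0)=1$, the points with $p\neq0$ are dense in $\mathbb{T}^d$, and by continuity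
\begin{equation}\label{eq:torus}
|\tilde p(x)|^2\bigl(1-S(\varphi(x))S(\varphi(x))^*\bigr)=\sum_l|\tilde q_l(x)|^2
\end{equation}
for all real $x$ near $0$.

\emph{The leading form of $\tilde p$.} Let $p_\mu\not\equiv0$ be the lowest-order homogeneous term of $\tilde p$ at $0$, of degree $\mu$. We claim that $p_\mu$ has no zeros in $\mathbb{H}^d$. Recall Hurwitz's theorem: a locally uniform limit of zero-free holomorphic functions on a disk is either zero-free or identically zero. Let $x_0\in\mathbb{H}^d$ and choose $v$ with $p_\mu(x_0+v)\neq0$, so that the polynomial $\zeta\mapsto p_\mu(x_0+\zeta v)$ is not identically zero. For $|\zeta|$ small and $\lambda>0$ the point $\lambda(x_0+\zeta v)$ lies in $\mathbb{H}^d$, where $\tilde p$ has no zeros, and $\lambda^{-\mu}\tilde p(\lambda(x_0+\zeta v))\to p_\mu(x_0+\zeta v)$ uniformly in such $\zeta$ as $\lambda\to0^+$. Hence $p_\mu(x_0)\ne0$.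

Let $e=(1,\dots,1)$. Then $p_\mu(e)=i^{-\mu}p_\mu(ie)\ne0$; put $\pi=p_\mu/p_\mu(e)$. For real $x$ and $\operatorname{Im}t>0$ the point $x+te$ lies in $\mathbb{H}^d$; for $\operatorname{Im}t<0$ the point $-(x+te)$ does, and $\pi(x+te)=(-1)^\mu\pi(-(x+te))$. So $t\mapsto\pi(x+te)$ has only real roots. It is monic of degree $\mu$, hence has real coefficients; its constant term $\pi(x)$ is thus real for all real $x$, and $\pi$ is a real form.

\emph{Comparison of leading terms.} The left side of \eqref{eq:torus} is $|p_\mu(e)|^2\pi^2\Psi+O(|x|^{2\mu+2k+1})$. So $|\tilde q_l(x)|=O(|x|^{\mu+k})$ for real $x$, and since a nonzero form does not vanish on all of $\mathbb{R}^d$, each $\tilde q_l$ vanishes to order at least $\mu+k$. Write the homogeneous part of degree $\mu+k$ of $\tilde q_l$ as $g+ig'$ with real forms $g,g'$; its squared modulus at real points is $g^2+g'^2$. The terms of degree $2\mu+2k$ in \eqref{eq:torus} give $|p_\mu(e)|^2\pi^2\Psi=\sum_lg_l^2$ with real forms $g_l$ of degree $\mu+k$, and Lemma~\ref{lem:cancel}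 applies.
\end{proof}

\begin{remark}\label{rem:d2}
If $\|S\|_{\mathcal{A}_d}\le1$, then $\Psi\ge0$ on $\mathbb{R}^d$. For $d=2$ a nonnegative form factors into linear forms over $\mathbb{C}$; the real ones occur with even multiplicity and the others in conjugate pairs, so $\Psi=|q|^2=(\operatorname{Re}q)^2+(\operatorname{Im}q)^2$ on $\mathbb{R}^2$ for a complex form $q$. So the proposition is no obstruction for $d=2$, in agreement with (i). It is also no obstruction for $k=1$, since a nonnegative quadratic form can be diagonalized.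
\end{remark}

\section{Three cubic forms}\label{sec:cubics}

We need a sextic in three variables that is not a sum of squares of cubics. A linear functional $\ell$ on sextics with $\ell(f^2)\ge0$ for all cubics $f$ detects this: a sextic on which $\ell$ is negative is not a sum of squares. If the quadratic form $f\mapsto\ell(f^2)$ vanishes on cubics $Q_1,Q_2,Q_3$, then $\sum Q_i^2$ sits on the boundary of the half space $\ell\ge0$, and an arbitrarily small negative perturbation leaves it. The certificate of Section~\ref{sec:certificate} will in addition require that the $Q_i$ generate all forms of some degree. Both requirements are met by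
\[
Q_1=x_1(3x_1^2-2x_2^2-2x_3^2),\quad Q_2=x_2(3x_2^2-2x_1^2-2x_3^2),\quad Q_3=x_3(3x_3^2-2x_1^2-2x_2^2).
\]
For $\eta>0$ put
\[
\beta_\eta=Q_1^2+Q_2^2+Q_3^2-\eta\sum_{|\alpha|=3}x^{2\alpha},
\]
where $x^{2\alpha}$ runs over the squares of the ten cubic monomials.

\begin{lemma}\label{lem:notsos}
For every $\eta>0$ the form $\beta_\eta$ is not a sum of squares of real cubic forms. In particular $\beta_\eta\ne0$.
\end{lemma}

\begin{proof}
Let $\ell$ be the linear functional on sextic forms in $x_1,x_2,x_3$ with $\ell(x_i^6)=8$, $\ell(x_i^4x_j^2)=6$ for $i\ne j$, $\ell(x_1^2x_2^2x_3^2)=3$, and $\ell=0$ on all monomials with an odd exponent. Sort the cubic monomials by the parities of their exponents: a cubic is $f=f_1+f_2+f_3+a_0\,x_1x_2x_3$ with $f_1=x_1(ax_1^2+bx_2^2+cx_3^2)$ and $f_2$, $f_3$ of the same shape with $x_2$, $x_3$ in the role of $x_1$. A product of monomials from different classes has an odd exponent, so $\ell(f^2)=\sum_i\ell(f_i^2)+3a_0^2$. Moreover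
\[
\ell(f_1^2)=8a^2+6b^2+6c^2+12ab+12ac+6bc=8\bigl(a+\tfrac34(b+c)\bigr)^2+\tfrac32(b-c)^2\ge0,
\]
and by the symmetry of $\ell$ the same holds for $f_2,f_3$. So $\ell\ge0$ on sums of squares. For $Q_1$ we have $a=3$, $b=c=-2$, so $\ell(Q_1^2)=0$, and by symmetry $\ell(Q_2^2)=\ell(Q_3^2)=0$. Finally $\ell(\sum_{|\alpha|=3}x^{2\alpha})=3\cdot8+6\cdot6+3=63$, so $\ell(\beta_\eta)=-63\eta<0$.
\end{proof}

\begin{lemma}\label{lem:deg7}
Every monomial of degree $7$ in $x_1,x_2,x_3$ equals $\sum_iR_iQ_i$ with real forms $R_i$ of degree $4$.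
\end{lemma}

\begin{proof}
Put $y_i=x_i^2$ and
\[
l_1=y_1-\tfrac23(y_2+y_3),\qquad l_2=y_2-\tfrac23(y_1+y_3),\qquad l_3=y_3-\tfrac23(y_1+y_2),
\]
so that $Q_i=3x_il_i$. A monomial of degree $7$ has exactly one or exactly three odd exponents.

\emph{Three odd exponents.} The monomial is $x_1x_2x_3$ times a quadratic monomial in $y$. The coefficient matrix of $l_1,l_2,l_3$ is $\frac53I-\frac23J$, with $J$ the all-ones matrix; its eigenvalues are $\frac53,\frac53,-\frac13$, so the $l_i$ span all linear forms in $y$. Every quadratic form in $y$ is therefore $\sum_il_i\lambda_i$ with linear forms $\lambda_i$ in $y$, and $x_1x_2x_3l_1\lambda_1=\frac13x_2x_3\lambda_1Q_1$, where $x_2x_3\lambda_1$ has degree $4$ in $x$; the terms with $l_2,l_3$ are obtained by permuting the indices.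

\emph{One odd exponent.} By symmetry let it be that of $x_1$; the monomial is $x_1$ times a cubic monomial in $y$. From $Q_1$, $x_1x_2Q_2=3x_1y_2l_2$ and $x_1x_3Q_3=3x_1y_3l_3$ we obtain $x_1$ times every cubic of the form
\[
l_1\cdot(\text{quadratic})+y_2l_2\cdot(\text{linear})+y_3l_3\cdot(\text{linear})
\]
in $y$, in each case with a multiplier of degree $4$ in $x$. It remains to see that these are all cubics in $y$. Modulo $l_1$ we may substitute $y_1=\frac23(y_2+y_3)$; then $l_2$ becomes $\frac59y_2-\frac{10}9y_3=\frac59(y_2-2y_3)$ and $l_3$ becomes $\frac59(y_3-2y_2)$. So we must show that the multiples of $y_2(y_2-2y_3)$ and $y_3(y_3-2y_2)$ by linear forms span the cubics in $y_2,y_3$. The cubics $y_2y_3(y_2-2y_3)$ and $y_2y_3(y_3-2y_2)$ span $y_2^2y_3$ and $y_2y_3^2$, since the determinant is $1-4=-3$. Then $y_2^2(y_2-2y_3)$ and $y_3^2(y_3-2y_2)$ give $y_2^3$ and $y_3^3$.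
\end{proof}

Applied to $x_i^7$, Lemma~\ref{lem:deg7} shows that $Q_1,Q_2,Q_3$ have no common zero in $\mathbb{C}^3\setminus\{0\}$. Hence $\sum Q_i^2$ has a positive minimum on the real unit sphere, and $\beta_\eta$ is positive on $\mathbb{R}^3\setminus\{0\}$ for small $\eta$, as it must be if it is to be the leading form of $1-SS^*$. The two results so far combine as follows.

\begin{corollary}\label{cor:obstruction}
Let $d\ge3$, $\eta>0$, $c_*>0$, and let $S:\mathbb{D}^d\to\mathbb{C}^{1\times N}$ be rational and analytic near $\mathbf{1}$, with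
\[
1-S(\varphi(x))S(\varphi(x))^*=c_*\,\beta_\eta(x_1,x_2,x_3)+O(|x|^7)\qquad\text{for real }x\to0.
\]
Then $SS^*\ne1$ on a nonempty open subset of $\mathbb{T}^d$, so $S$ is not coiso-inner, and $S$ has no finite-dimensional contractive TFR.
\end{corollary}

\begin{proof}
Since $\beta_\eta\ne0$, the left side is nonzero at some real point near $0$, hence on an open set of real points, and the image of this set is not contained in the zero set of the denominator of $S$. If $S$ had a finite-dimensional contractive TFR, Proposition~\ref{prop:sos} with $k=3$ would write $\beta_\eta$ as a sum of squares of cubic forms in $x_1,\dots,x_d$. Setting $x_4=\dots=x_d=0$ contradicts Lemma~\ref{lem:notsos}.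
\end{proof}

\section{A certificate with a negative term}\label{sec:certificate}

We now build a polynomial kernel that passes the evaluation principle and whose leading form on the torus is $\beta_\eta$.

\begin{proposition}\label{prop:key}
There are $\eta>0$ and positive kernels $K_1,K_2,K_3$ such that, with $X=(1-z_1,1-z_2,1-z_3)$,
\[
\mathcal{B}(z,w):=\sum_{i=1}^3Q_i(X)\overline{Q_i(X)}-\eta\sum_{|\alpha|=3}z_1z_2z_3X^\alpha\,\overline{z_1z_2z_3X^\alpha}=\sum_{j=1}^3(1-s_j)K_j(z,w).
\]
\end{proposition}

The factor $z_1z_2z_3$ has modulus one on the torus and does not change the leading form; its purpose appears in Section~\ref{sub:flows}. Some hypothesis on the complex zeros of the $Q_i$ is necessary: the identity gives $\mathcal{B}(z,z)\ge0$ on $\mathbb{D}^3$, and if the $Q_i$ had a common zero $\xi$ with $\operatorname{Re}\xi_j>0$ for all $j$, then $\mathcal{B}(z,z)<0$ at $z=\mathbf{1}-\lambda\xi\in\mathbb{D}^3$ for small $\lambda>0$.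

\subsection{Flows on the lattice}\label{sub:flows}

Suppose that
\begin{equation}\label{eq:twoflows}
1=\sum_j(1-s_j)W_j,\qquad s_1s_2s_3=\sum_j(1-s_j)W_j',
\end{equation}
with $W_j=\sum\omega_j(\gamma)s^\gamma$, $W_j'=\sum\omega_j'(\gamma)s^\gamma$ and bounded $\omega_j,\omega_j'\ge0$. Then
\begin{equation}\label{eq:Kj}
K_j=\sum_iQ_i(X)\overline{Q_i(X)}\,W_j-\eta\sum_{|\alpha|=3}X^\alpha\overline{X^\alpha}\,W_j'
\end{equation}
are kernels with $\sum_j(1-s_j)K_j=\mathcal{B}$, and by \eqref{eq:form} the form of $K_j$ is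
\begin{equation}\label{eq:formKj}
\sum_\gamma\omega_j(\gamma)\sum_i|Q_i(\nabla)h(\gamma)|^2-\eta\sum_{|\alpha|=3}\sum_\gamma\omega_j'(\gamma)|\nabla^\alpha h(\gamma)|^2 .
\end{equation}
So the proposition reduces to a weighted inequality: the three differences $Q_i(\nabla)h$ must control all ten third-order differences $\nabla^\alpha h$.

Coefficientwise, the first identity in \eqref{eq:twoflows} reads $\sum_j\omega_j(\gamma)-\sum_j\omega_j(\gamma-e_j)=1$ for $\gamma=0$ and $=0$ otherwise. Reading $\omega_j(\gamma)$ as the amount carried by the edge $\gamma\to\gamma+e_j$, this is a flow of unit mass from the origin to infinity, the infinite analogue of \eqref{eq:path}; the second identity is a unit flow that starts at $(1,1,1)$. We are free to choose the flows, and the choice matters.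

\begin{example}\label{ex:axis}
The flow along the first axis, $W_1=\sum_ms_1^m$ and $W_2=W_3=0$, is useless even if both sides are measured with the same weight. Let $h(\gamma)=\gamma_2\gamma_3$ if $\gamma_1=0$ and $\gamma_2,\gamma_3\le3$, and $h(\gamma)=0$ otherwise. For the function $n\mapsto n$ on $\{0,1,2,3\}$ the differences of orders $0,1,2,3$ at $n=0$ are $0,-1,0,0$. So for $|\alpha|=3$ the difference $\nabla^\alpha h$ vanishes on the first axis unless $\alpha=(1,1,1)$. The monomial $x_1x_2x_3$ occurs in no $Q_i$; hence all $Q_i(\nabla)h$ vanish on the axis, while $\nabla_1\nabla_2\nabla_3h(0)=1$.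
\end{example}

The first flow must therefore be spread out. At distance about $2^n$ from the origin the cross-section of the octant has about $4^n$ points, so we aim at a density of order $4^{-n}$. Such a flow arises by passing from the uniform distribution on a cube of side $2^n$ to that on a cube of side $2^{n+1}$. In one variable $t$ let
\[
u_n(t)=2^{-n}\sum_{m<2^n}t^m,\qquad p_n(t)=\tfrac12\bigl(1+t^{2^n}\bigr).
\]
Then $u_0=1$ and
\begin{equation}\label{eq:un}
1-t^{2^n}=2^n(1-t)u_n,\qquad u_{n+1}=u_np_n,\qquad 1-p_n=2^{n-1}(1-t)u_n,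
\end{equation}
so that $u_n-u_{n+1}=u_n(1-p_n)=(1-t)\,2^{n-1}u_n^2$. The coefficient of $t^m$ in $u_n^2$ is $2^{-2n}$ times the number of pairs $(m_1,m_2)\in[0,2^n)^2$ with sum $m$; hence
\begin{equation}\label{eq:un2}
0\le\operatorname{coef}_{t^m}u_n^2\le2^{-2n}\min(m+1,2^n),\quad\text{with equality on the right for }m<2^n .
\end{equation}
Products of three factors are compared one factor at a time, by
\begin{equation}\label{eq:tele}
a_1a_2a_3-a_1'a_2'a_3'=\sum_{j=1}^3\prod_{i<j}a_i'\cdot(a_j-a_j')\cdot\prod_{i>j}a_i .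
\end{equation}
Let $\Omega_n=\{\gamma\in\mathbb{N}^3:2^n\le\gamma_i<2^{n+2},\ i=1,2,3\}$.

\begin{lemma}\label{lem:flows}
There are $W_j,W_j'$ as in \eqref{eq:twoflows} with $0\le\omega_j\le\frac23$ and
\begin{gather}
\omega_j(\gamma)\ge\tfrac18\,2^{-3n}(\gamma_j+1)\qquad\text{whenever }\max_i\gamma_i<2^n,\label{eq:lower}\\
0\le\omega_j'\le2\sum_{n\ge0}4^{-n}\mathbf{1}_{\Omega_n}.\label{eq:upper}
\end{gather}
\end{lemma}

\begin{proof}
Apply \eqref{eq:tele} to $\prod_iu_n(s_i)-\prod_iu_{n+1}(s_i)$ and sum over $n\ge0$. The coefficients of $\prod_iu_n(s_i)$ are at most $2^{-3n}\to0$, so $1=\sum_j(1-s_j)W_j$ with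
\[
W_j=\sum_{n\ge0}\ \prod_{i<j}u_{n+1}(s_i)\cdot2^{n-1}u_n(s_j)^2\cdot\prod_{i>j}u_n(s_i).
\]
The coefficients of $u_n$, $u_{n+1}$, $u_n^2$ lie in $[0,2^{-n}]$, so those of the $n$-th term lie in $[0,\frac124^{-n}]$, and $\omega_j\le\sum_n\frac124^{-n}=\frac23$. If $\max_i\gamma_i<2^n$, keep only the $n$-th term: by \eqref{eq:un2} the variable $s_j$ contributes $2^{n-1}2^{-2n}(\gamma_j+1)$, and each of the other two contributes at least $2^{-n-1}$. This is \eqref{eq:lower}.

For the second flow use the translated averages $v_n(t)=t^{2^n}u_n(t)$. With $q=t^{2^n}$ we have $v_{n+1}=q^2u_n\frac{1+q}2$, so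
\[
v_n-v_{n+1}=qu_n\bigl(1-\tfrac q2-\tfrac{q^2}2\bigr)=qu_n(1-q)\bigl(1+\tfrac q2\bigr)=(1-t)\,2^nq\bigl(1+\tfrac q2\bigr)u_n^2 .
\]
Since $v_0=t$ and all exponents of $v_n$ are at least $2^n$, telescoping gives $s_1s_2s_3=\sum_j(1-s_j)W_j'$ with
\[
W_j'=\sum_{n\ge0}\ \prod_{i<j}v_{n+1}(s_i)\cdot2^ns_j^{2^n}\bigl(1+\tfrac12s_j^{2^n}\bigr)u_n(s_j)^2\cdot\prod_{i>j}v_n(s_i).
\]
The coefficients of the $n$-th term lie between $0$ and $2^n\cdot\frac322^{-n}\cdot2^{-2n}\le2\cdot4^{-n}$. The exponents of $v_n$ lie in $[2^n,2^{n+1})$, those of $v_{n+1}$ in $[2^{n+1},2^{n+2})$, and those of $q(1+\frac q2)u_n^2$ in $[2^n,2^{n+2}-2]$. So the $n$-th term is supported in $\Omega_n$.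
\end{proof}

The lower bound \eqref{eq:lower} has the desired size $4^{-n}$ only where $\gamma_j$ is comparable to $2^n$; it is weaker near the face $\gamma_j=0$. The second flow lives on the cubes $\Omega_n$, which stay away from all faces. This is what the factor $z_1z_2z_3$ buys.

Fix the weights of Lemma~\ref{lem:flows}. From now on $C$ denotes absolute constants, which may change from line to line.

\begin{proposition}\label{prop:ineq}
There is a constant $C_*$ such that for all finitely supported $h:\mathbb{N}^3\to\mathbb{C}$, all $|\alpha|=3$ and $j=1,2,3$,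
\begin{equation}\label{eq:ineq}
\sum_{k\ge0}4^{-k}\sum_{\gamma\in\Omega_k}|\nabla^\alpha h(\gamma)|^2\le C_*E,\qquad E=\sum_\gamma\omega_j(\gamma)|f(\gamma)|^2,
\end{equation}
where $f_i=Q_i(\nabla)h$ and $|f|^2=|f_1|^2+|f_2|^2+|f_3|^2$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:key} from Proposition~\ref{prop:ineq}]
By \eqref{eq:upper} and \eqref{eq:ineq}, the form \eqref{eq:formKj} is at least $E-\eta\cdot10\cdot2C_*E$, which is zero for $\eta=1/(20C_*)$. So the kernels \eqref{eq:Kj} are positive.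
\end{proof}

\subsection{A model in two variables}\label{sub:model}

To prove \eqref{eq:ineq} we want a formula that recovers $\nabla^\alpha h$ from $f$. On the whole lattice $\mathbb{Z}^3$ one would take Fourier transforms and divide by $\sum_i|Q_i|^2$. The resulting operators look at $f$ in all directions, whereas $h$ and $f$ live on $\mathbb{N}^3$ and $E$ sees nothing else. We need a formula that uses forward shifts only, that is, polynomials in $\tau$. Since $x^\alpha$ need not be a linear combination of the $Q_i$, no single polynomial formula of the right order is available, but Lemma~\ref{lem:deg7} provides one after extra differences have been applied. The idea is to resolve the identity operator into dyadic pieces, each of which carries extra differences.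

The mechanism is visible in two variables, with $x_1^2,x_2^2$ in place of the $Q_i$ and $x_1x_2$ in place of $x^\alpha$. One extra difference suffices here, as $x_1x_2\cdot x_1=x_2\cdot x_1^2$ and $x_1x_2\cdot x_2=x_1\cdot x_2^2$. Let $A_n=u_n(\tau_1)u_n(\tau_2)$ be the average over a square of side $2^n$. Then $A_0=1$, $A_ng\to0$ pointwise for finitely supported $g$, and
\[
A_n-A_{n+1}=2^{n-1}\nabla_1u_n(\tau_1)^2u_n(\tau_2)+2^{n-1}\nabla_2u_{n+1}(\tau_1)u_n(\tau_2)^2 .
\]
Multiply by $\nabla_1\nabla_2$. In the first term $\nabla_1^2$ splits off, and the remaining large factor is absorbed by $2^n\nabla_2u_n(\tau_2)=1-\tau_2^{2^n}$; in the second term $\nabla_2^2$ splits off and $2^{n+1}\nabla_1u_{n+1}(\tau_1)=1-\tau_1^{2^{n+1}}$. Summing over $n$,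
\[
\nabla_1\nabla_2h=\sum_{n\ge0}\Bigl[\tfrac12u_n(\tau_1)^2\bigl(1-\tau_2^{2^n}\bigr)\nabla_1^2h+\tfrac14\bigl(1-\tau_1^{2^{n+1}}\bigr)u_n(\tau_2)^2\nabla_2^2h\Bigr].
\]
This formula uses forward shifts only, and its $n$-th term reaches a distance of order $2^n$. It also shows what must be improved. Absorbing $2^n\nabla_2$ used up the only averaging factor in $\tau_2$, and as a result the partial sums of the first operator are not uniformly bounded on $\ell^2(\mathbb{Z}^2)$: at $\tau_1=1$, $\tau_2=e^{2\pi i/3}$ every term of its symbol has real part $\frac34$. For the $Q_i$ we therefore replace $u_n$ by polynomials $a_n$ with two properties: $a_n-a_{n+1}$ is divisible by $(1-t)^4$, because $7=3+4$; and it is divisible by $u_n^6$, so that $u_n^2$ survives in every variable after four differences have been absorbed.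

\subsection{The multiscale formula}\label{sub:multi}

For a polynomial $M$ let $\|M\|$ be the sum of the moduli of its coefficients. This norm is submultiplicative, dominates $|M|$ on the torus, and $\|u_n\|=\|p_n\|=1$.

\begin{lemma}\label{lem:multi}
There are a constant $C$ and a positive integer $c_0$ with the following property. For each $|\alpha|=3$ there are polynomials $M_{n,i}=\sum_\delta m_{n,i}(\delta)\tau^\delta$, $n\ge0$, $i=1,2,3$, such that
\begin{enumerate}
\item[(a)] $\nabla^\alpha h=\sum_{n\ge0}\sum_iM_{n,i}f_i$ pointwise, for all finitely supported $h$ and $f_i=Q_i(\nabla)h$;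
\item[(b)] $\sum_{n\ge0}|M_{n,i}(e^{i\theta})|\le C$ for all $\theta\in\mathbb{R}^3$;
\item[(c)] $m_{n,i}(\delta)=0$ unless $0\le\delta_l\le c_02^n$ for all $l$, and $|m_{n,i}(\delta)|\le C2^{-6n}\prod_l\min(\delta_l+1,2^n)$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{One variable.} Put $a_n=1-(1-u_n^6)^4$; then $a_0=1$. Since $1-(1-y)^4=y(4-6y+4y^2-y^3)$, we have $a_n=u_n^6\sigma_n$ with $\|\sigma_n\|\le15$, and $a_{n+1}=u_n^6p_n^6\sigma_{n+1}$ by \eqref{eq:un}. Let
\[
r_n=\frac{1-u_n^6}{2^n(1-t)}=2^{-n}\,\frac{1-u_n}{1-t}\,(1+u_n+\dots+u_n^5).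
\]
Here $\frac{1-u_n}{1-t}=2^{-n}\sum_{m<2^n}(1+t+\dots+t^{m-1})$ is a polynomial of norm $2^{-n}\sum_{m<2^n}m\le2^{n-1}$, so $\|r_n\|\le3$. Put $r=r_n$ and $r'=2r_{n+1}=(1-u_{n+1}^6)/(2^n(1-t))$, so $\|r'\|\le6$. By \eqref{eq:un},
\[
r'-r=\frac{u_n^6(1-p_n^6)}{2^n(1-t)}=\tfrac12u_n^7(1+p_n+\dots+p_n^5).
\]
Therefore
\[
a_n-a_{n+1}=(1-u_{n+1}^6)^4-(1-u_n^6)^4=2^{4n}(1-t)^4(r'^4-r^4)=2^{4n}(1-t)^4u_n^6\rho_n,
\]
where $\rho_n=\frac12u_n(1+p_n+\dots+p_n^5)(r'^3+r'^2r+r'r^2+r^3)$. Call a family of polynomials indexed by $n$ \emph{tame} if the norms are at most $C$ and the degrees at most $C2^n$. The families $u_n,p_n,\sigma_n,\sigma_{n+1},\rho_n$ and $1-t^{2^n}$ are tame, and products and linear combinations of boundedly many tame families, with bounded coefficients, are tame.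

\emph{Three variables.} Let $A_n=\prod_la_n(\tau_l)$ and $U_n=\prod_lu_n(\tau_l)$. Apply \eqref{eq:tele} to $A_n-A_{n+1}$. Each factor $a_n(\tau_l)$ or $a_{n+1}(\tau_l)$ is $u_n(\tau_l)^6$ times a tame polynomial, so
\[
A_n-A_{n+1}=\sum_{l=1}^32^{4n}\nabla_l^4\,U_n^6\,\Theta_{n,l},\qquad\Theta_{n,l}\text{ tame}.
\]
By Lemma~\ref{lem:deg7}, $\nabla^\alpha\nabla_l^4=\sum_i\sum_{|\lambda|=4}\varrho_{l,i,\lambda}\nabla^\lambda Q_i(\nabla)$ with real numbers $\varrho_{l,i,\lambda}$; there are finitely many of them as $\alpha,l,i,\lambda$ vary. For $|\lambda|=4$ the first identity in \eqref{eq:un} gives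
\[
2^{4n}\nabla^\lambda U_n^6=\prod_{l'}\bigl(1-\tau_{l'}^{2^n}\bigr)^{\lambda_{l'}}u_n(\tau_{l'})^{6-\lambda_{l'}},\qquad6-\lambda_{l'}\ge2 .
\]
Hence $\nabla^\alpha(A_n-A_{n+1})h=\sum_iM_{n,i}f_i$ with
\begin{equation}\label{eq:Mni}
M_{n,i}=\sum_{|\lambda|=4}\ \prod_l\bigl(1-\tau_l^{2^n}\bigr)^{\lambda_l}\;U_n^2\;\Theta_{n,i,\lambda},
\end{equation}
where $\Theta_{n,i,\lambda}=\prod_{l'}u_n(\tau_{l'})^{4-\lambda_{l'}}\sum_l\varrho_{l,i,\lambda}\Theta_{n,l}$ is tame.

(a) We have $A_0=1$. The polynomial $A_n$ is $U_n$ times a tame polynomial, so its coefficients are at most $C2^{-3n}$ in modulus, and $|A_n\nabla^\alpha h(\gamma)|\le C2^{-3n}\sum_\mu|\nabla^\alpha h(\mu)|\to0$. Summing over $n$ gives (a).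

(b) Let $|\theta_l|\le\pi$ and $|\theta|=\max_l|\theta_l|$; for $\theta=0$ all $M_{n,i}$ vanish, so let $\theta\ne0$. For $|\lambda|=4$,
\[
\prod_l\bigl|1-e^{i2^n\theta_l}\bigr|^{\lambda_l}\le\min(2,2^n|\theta|)^4\le8\min(2,2^n|\theta|).
\]
Choose $l_0$ with $|\theta_{l_0}|=|\theta|$. Since $|u_n|\le1$ on the circle and $|1-e^{i\vartheta}|=2|\sin(\vartheta/2)|\ge2|\vartheta|/\pi$ for $|\vartheta|\le\pi$,
\[
|U_n(e^{i\theta})|^2\le|u_n(e^{i\theta_{l_0}})|^2=\Bigl|\frac{1-e^{i2^n\theta_{l_0}}}{2^n(1-e^{i\theta_{l_0}})}\Bigr|^2\le\min\Bigl(1,\frac{\pi^2}{(2^n|\theta|)^2}\Bigr).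
\]
So $|M_{n,i}(e^{i\theta})|\le C2^n|\theta|$ when $2^n|\theta|\le1$, and these terms add up to at most $2C$; and $|M_{n,i}(e^{i\theta})|\le C(2^n|\theta|)^{-2}$ when $2^n|\theta|>1$, and these terms add up to at most $\frac43C$.

(c) The support statement holds because $M_{n,i}$ is tame. By \eqref{eq:un2} the coefficient of $\tau^\delta$ in $U_n^2$ is at most $\varpi(\delta)=2^{-6n}\prod_l\min(\delta_l+1,2^n)$, which is nondecreasing in each $\delta_l$. By \eqref{eq:Mni}, $M_{n,i}=U_n^2\Theta$ with $\Theta=\sum_\mu\vartheta_\mu\tau^\mu$ tame. All exponents $\mu$ are nonnegative, so $|m_{n,i}(\delta)|\le\sum_{\mu\le\delta}|\vartheta_\mu|\varpi(\delta-\mu)\le\|\Theta\|\varpi(\delta)$.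
\end{proof}

For a polynomial $M$ in $\tau$, acting on $\ell^2(\mathbb{Z}^3)$ by the same formula, the Fourier transform turns $M$ into multiplication by $M(e^{i\theta})$; by Plancherel's theorem the operator norm is $\sup_\theta|M(e^{i\theta})|$. So (b) implies that the operators $\sum_{n\le k}M_{n,i}$ have norm at most $C$ on $\ell^2(\mathbb{Z}^3)$, uniformly in $k$.

\subsection{Proof of the weighted inequality}\label{sub:ineq}

\begin{proof}[Proof of Proposition~\ref{prop:ineq}]
Fix $h,\alpha,j$, write $M_nf=\sum_iM_{n,i}f_i$, and choose a positive integer $c_1$ with $2^{c_1}\ge4+c_0$. For $\gamma\in\Omega_k$ split Lemma~\ref{lem:multi}(a) as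
\[
\nabla^\alpha h(\gamma)=\mathrm{I}_k(\gamma)+\mathrm{II}_k(\gamma),\qquad\mathrm{I}_k=\sum_{n\le k}M_nf,\qquad\mathrm{II}_k=\sum_{n>k}M_nf .
\]
The scales $n\le k$ stay in a region where $\omega_j$ is at least of order $4^{-k}$, so an unweighted $\ell^2$ bound suffices. The scales $n>k$ reach regions where the weight is smaller, and there we use the size of the coefficients.

\emph{Small scales.} Let $\Omega_k^+=\{\mu:2^k\le\mu_l<2^{k+c_1},\ l=1,2,3\}$. If $\gamma\in\Omega_k$, $n\le k$ and $m_{n,i}(\delta)\ne0$, then $2^k\le\gamma_l+\delta_l<4\cdot2^k+c_02^k\le2^{k+c_1}$. So on $\Omega_k$ the function $\mathrm{I}_k$ is unchanged if $f$ is replaced by $f\mathbf{1}_{\Omega_k^+}$, regarded as a function on $\mathbb{Z}^3$, and the operator bound gives $\sum_{\Omega_k}|\mathrm{I}_k|^2\le C\sum_{\Omega_k^+}|f|^2$. On $\Omega_k^+$, \eqref{eq:lower} with $n=k+c_1$ and $\mu_j\ge2^k$ give $\omega_j(\mu)\ge\frac182^{-3c_1}4^{-k}$. A point $\mu$ lies in at most $c_1$ of the sets $\Omega_k^+$, since $2^k\le\mu_1<2^{k+c_1}$ holds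 for at most $c_1$ values of $k$. Hence
\[
\sum_k4^{-k}\sum_{\Omega_k}|\mathrm{I}_k|^2\le C\sum_k\sum_{\Omega_k^+}\omega_j|f|^2\le CE .
\]

\emph{Large scales.} Cut $\mathbb{N}^3$ into the shells $\Sigma_0=\{0\}$ and $\Sigma_m=\{\mu:2^{m-1}\le\max_l\mu_l<2^m\}$, $m\ge1$, and let $E_m=\sum_{\Sigma_m}\omega_j|f|^2$, so that $\sum_mE_m=E$. Let $\gamma\in\Omega_k$, $n>k$, and consider a point $\mu=\gamma+\delta\in\Sigma_m$ with $m_{n,i}(\delta)\ne0$. From $2^k\le\gamma_l\le\mu_l<2^m$ we get $m\ge k+1$. From $2^{m-1}\le\max_l\mu_l<4\cdot2^k+c_02^n\le2^{n+c_1}$ we get $m\le n+c_1$. In Lemma~\ref{lem:multi}(c) bound the factor with $l=j$ by $\mu_j+1$ and the other two by $\mu_l+1\le2^m$; this gives $|m_{n,i}(\delta)|\le C2^{-6n}2^{2m}(\mu_j+1)$. By \eqref{eq:lower}, $\omega_j(\mu)\ge\frac182^{-3m}(\mu_j+1)$. Thus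
\[
\frac{|m_{n,i}(\mu-\gamma)|^2}{\omega_j(\mu)}\le C2^{-12n+7m}(\mu_j+1)\le C2^{-12n+8m}.
\]
Since $|\Sigma_m|\le2^{3m}$, the Cauchy--Schwarz inequality gives
\[
\sum_{\mu\in\Sigma_m}\sum_i|m_{n,i}(\mu-\gamma)||f_i(\mu)|\le\Bigl(\sum_{\mu\in\Sigma_m}\sum_i\frac{|m_{n,i}(\mu-\gamma)|^2}{\omega_j(\mu)}\Bigr)^{1/2}E_m^{1/2}\le C2^{-6n+11m/2}E_m^{1/2},
\]
where $m_{n,i}(\delta)=0$ for $\delta\notin\mathbb{N}^3$. For fixed $m>k$ sum over $n\ge m-c_1$; since $\sum_{n\ge m-c_1}2^{-6n}\le C2^{-6m}$, we obtain $|\mathrm{II}_k(\gamma)|\le C\sum_{m>k}2^{-m/2}E_m^{1/2}$ for all $\gamma\in\Omega_k$. Now $4^{-k}|\Omega_k|=4^{-k}(3\cdot2^k)^3=27\cdot2^k$. With $\varsigma=\sum_{l\ge1}2^{-l/2}$ and the Cauchy--Schwarz inequality,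
\[
\sum_k4^{-k}\sum_{\Omega_k}|\mathrm{II}_k|^2\le C\sum_k\Bigl(\sum_{m>k}2^{-(m-k)/2}E_m^{1/2}\Bigr)^2\le C\varsigma\sum_k\sum_{m>k}2^{-(m-k)/2}E_m\le C\varsigma^2E .
\]
Together with $|\mathrm{I}_k+\mathrm{II}_k|^2\le2|\mathrm{I}_k|^2+2|\mathrm{II}_k|^2$ this proves \eqref{eq:ineq}.
\end{proof}

\begin{remark}
The factor $\mu_j+1$ in the bound for $m_{n,i}$ compensates the weakness of \eqref{eq:lower} near the face $\mu_j=0$, and it is available because $u_n^2$, not just $u_n$, survives in \eqref{eq:Mni}. With the cruder bound $C2^{-6n}2^{3m}$ the same computation meets $\sum_{\mu\in\Sigma_m}(\mu_j+1)^{-1}$, which is of order $m4^m$, and ends with $C\sum_mmE_m$ in place of $CE$.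
\end{remark}

\section{A polynomial row: proof of Theorem~\ref{thm:A}}\label{sec:A}

Fix $\eta$, $\mathcal{B}$ and $K_j$ as in Proposition~\ref{prop:key} and write $\beta=\beta_\eta$. On $\mathbb{T}^3$,
\[
\mathcal{B}(z,z)=b(z):=\sum_i|Q_i(X)|^2-\eta\sum_{|\alpha|=3}|X^\alpha|^2 .
\]
For $z=\varphi(x)$, $x\in\mathbb{R}^3$, we have $X_j=-2ix_j+O(x_j^2)$, so a real cubic form $Q$ satisfies $Q(X)=(-2i)^3Q(x)+O(|x|^4)$ and $|Q(X)|^2=64Q(x)^2+O(|x|^7)$. Hence
\begin{equation}\label{eq:b}
b(\varphi(x))=64\,\beta(x)+O(|x|^7).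
\end{equation}

It remains to write a multiple of $\mathcal{B}$ as $1-S(z)S(w)^*$, up to terms that vanish on the torus and pass the evaluation principle. The terms $1-s^\gamma$ are of this kind, and their average supplies a positive definite diagonal matrix into which a small multiple of $\mathcal{B}$ fits.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\Lambda=\{0,\dots,4\}^3$, a set of $125$ elements. The polynomials $Q_i(X)$ and $z_1z_2z_3X^\alpha$ have degree at most $4$ in each variable, so $\mathcal{B}(z,w)=m(z)[\mathcal{B}]m(w)^*$, where $m(z)$ is the row $(z^\gamma)_{\gamma\in\Lambda}$ and $[\mathcal{B}]$ is a Hermitian $125\times125$ matrix. Choose $\varepsilon>0$ with $\frac1{125}I-\varepsilon[\mathcal{B}]>0$, let $R$ be the positive square root of this matrix, and put $S(z)=m(z)R$. This is a $1\times125$ polynomial in $z_1,z_2,z_3$, which we regard as a function on $\mathbb{D}^d$, and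
\begin{equation}\label{eq:A}
1-S(z)S(w)^*=\frac1{125}\sum_{\gamma\in\Lambda}(1-s^\gamma)+\varepsilon\,\mathcal{B}(z,w).
\end{equation}
By \eqref{eq:path} and Proposition~\ref{prop:key} the right side is $\sum_j(1-s_j)K_j'$, where $K_j'$ is $\varepsilon K_j$ plus a nonnegative combination of monomials $s^\gamma$, hence positive. Let $T$ be a commuting $d$-tuple of strict contractions. The kernel \eqref{eq:A} evaluated at $(T_1,T_2,T_3)$ is $I-S(T)S(T)^*$, which is positive semidefinite by Lemma~\ref{lem:eval}. So $\|S\|_{\mathcal{A}_d}\le1$.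

On $\mathbb{T}^d$ the sum in \eqref{eq:A} vanishes for $w=z$, so $1-SS^*=\varepsilon b$. At $\mathbf{1}$ this gives $\|S(\mathbf{1})\|=1$, hence $\|S\|_{\mathcal{A}_d}\ge\sup_{\mathbb{D}^d}\|S(z)\|\ge1$. By \eqref{eq:b}, Corollary~\ref{cor:obstruction} applies with $c_*=64\varepsilon$: the function $S$ is not coiso-inner and has no finite-dimensional contractive TFR. Finally $S^*S$ has rank at most $1<125$, so $S$ is not iso-inner.
\end{proof}

\section{A scalar function: proof of Theorem~\ref{thm:B}}\label{sec:B}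

For a scalar function $S_0$ the kernel $S_0(z)\overline{S_0(w)}$ has rank one, and the freedom used in \eqref{eq:A} is gone. We look for $S_0=(1-G)/(1+G)$ with a polynomial $G$; the condition $\|S_0\|_{\mathcal{A}_3}\le1$ then follows from $G(T)+G(T)^*\ge0$, which is linear in $G$. The kernel $G(z)+\overline{G(w)}$ has only coefficients of types $(\gamma,0)$ and $(0,\gamma')$, so it cannot equal $\mathcal{B}$. But only the terms of order at most $6$ of its restriction to the torus matter, and we may add to $\mathcal{B}$ anything that passes the evaluation principle and vanishes to order $8$ at $\mathbf{1}$ on $\mathbb{T}^3$. We first match $b$ on the torus up to squared moduli (Lemma~\ref{lem:jet}). The remaining error is a polynomial kernel that vanishes on the torus; it is of the form $\sum_j(1-s_j)\mathcal{R}_j$ with $\mathcal{R}_j$ of no definite sign (Lemma~\ref{lem:vanish}), and a last term in $G$ makes these kernels positive (Lemma~\ref{lem:slack}). We write $z=e^{i\theta}=(e^{i\theta_1},e^{i\theta_2},e^{i\theta_3})$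 on $\mathbb{T}^3$.

\begin{lemma}\label{lem:jet}
There are polynomials $c,q_1,\dots,q_r$ in $z_1,z_2,z_3$ and $\lambda_1>0$ such that $c(\mathbf{1})=0$, $2\operatorname{Re}c(e^{i\theta})=b(e^{i\theta})+O(|\theta|^8)$, and
\[
2\operatorname{Re}c+\lambda_1\sum_j|X_j|^8=b+\sum_l|q_l|^2\qquad\text{on }\mathbb{T}^3 .
\]
\end{lemma}

\begin{proof}
\emph{Choice of $c$.} For $z=e^{i\theta}$ we have $X^\mu=(-i)^{|\mu|}\theta^\mu+{}$terms of higher degree. So the linear map that sends a combination of the $X^\mu$, $|\mu|\le7$, to its Taylor polynomial of degree $7$ in $\theta$ is triangular with respect to degree with nonzero diagonal, hence onto. Choose $c$ with $c(e^{i\theta})=\frac12b(e^{i\theta})+O(|\theta|^8)$. Then $c(\mathbf{1})=\frac12b(\mathbf{1})=0$, and $\rho=2\operatorname{Re}c-b$ is a real-valued Laurent polynomial on $\mathbb{T}^3$ with $\rho=O(|\theta|^8)$. We have to show that $\rho+\lambda_1\sum_j|X_j|^8$ is a sum of squared moduli of polynomials.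

\emph{Structure of $\rho$.} Write $\rho=z^{-a}r(X)$ with $a\in\mathbb{N}^3$ and a polynomial $r$. If $r\ne0$ and $r_0$ is its lowest-degree form, then the leading term of $\rho(e^{i\theta})$ at $\theta=0$ is $r_0(-i\theta)$, which does not vanish identically for real $\theta$; so all monomials of $r$ have degree at least $8$. Split each as $X^{\alpha}X^{\alpha'}X^{\alpha''}$ with $|\alpha|=|\alpha'|=4$ and expand $X^{\alpha''}$ in monomials of $z$. On the circle $\overline{X_j}=1-z_j^{-1}$, so $X_j=-z_j\overline{X_j}$ and $X^{\alpha'}=z^{\alpha'}\overline{X^{\alpha'}}$. Each term is now a constant times $z^{\nu}X^\alpha\overline{X^{\alpha'}}$ with $\nu\in\mathbb{Z}^3$. Writing $\nu$ as a difference of elements of $\mathbb{N}^3$ and using $\rho=\operatorname{Re}\rho$, we get a finite sum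
\[
\rho=\sum_k\operatorname{Re}\bigl(c_k\,U_k\overline{U_k'}\bigr),\qquad U_k=z^{a_k}X^{\alpha_k},\quad U_k'=z^{a_k'}X^{\alpha_k'},
\]
on $\mathbb{T}^3$, with $|\alpha_k|=|\alpha_k'|=4$ and $a_k,a_k'\in\mathbb{N}^3$. If $c_k=|c_k|e^{-i\vartheta_k}$, then
\[
\tfrac12|c_k|\bigl(|U_k|^2+|U_k'|^2\bigr)+\operatorname{Re}\bigl(c_kU_k\overline{U_k'}\bigr)=\tfrac12|c_k|\,\bigl|U_k+e^{i\vartheta_k}U_k'\bigr|^2,
\]
and $|U_k|=|X^{\alpha_k}|$, $|U_k'|=|X^{\alpha'_k}|$ on $\mathbb{T}^3$. So with $C_1=1+\sum_k|c_k|$ the function $\rho+C_1\sum_{|\alpha|=4}|X^\alpha|^2$ is a sum of squared moduli of polynomials.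

\emph{Reduction to pure powers.} Put $t_j=|X_j|^2=2-z_j-z_j^{-1}$, so $|X^\alpha|^2=t^\alpha$. A quartic monomial in $t_1,t_2,t_3$ is of one of the types $t_i^4$, $t_i^2t_j^2$, $t_i^3t_j$, $t_i^2t_jt_k$ with distinct indices, and
\begin{gather*}
t_i^2t_j^2=\tfrac12(t_i^4+t_j^4)-\tfrac12(t_i^2-t_j^2)^2,\qquad t_i^3t_j=\tfrac12(t_i^4+t_i^2t_j^2)-\tfrac12t_i^2(t_i-t_j)^2,\\
t_i^2t_jt_k=\tfrac12(t_i^2t_j^2+t_i^2t_k^2)-\tfrac12t_i^2(t_j-t_k)^2 .
\end{gather*}
Inserting the first identity into the other two, each of the $15$ quartic monomials becomes a convex combination of $t_1^4,t_2^4,t_3^4$ minus a sum of squares of real polynomials in $t$. So for $\lambda_1=15C_1$ the function $\lambda_1\sum_jt_j^4-C_1\sum_{|\alpha|=4}t^\alpha$ is a sum of squares of real-valued Laurent polynomials. The square of such a Laurent polynomial $y$ is $|z^{a}y|^2$ on $\mathbb{T}^3$, and $z^ay$ is a polynomial for suitable $a$. Adding the two sums gives the claim.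
\end{proof}

For an integer $n_0\ge1$ let $\Gamma=\{0,\dots,n_0\}^3$ and $\Gamma_j=\{\gamma\in\Gamma:\gamma_j\le n_0-1\}$.

\begin{lemma}\label{lem:vanish}
Let $\mathcal{R}$ be a kernel supported on $\Gamma\times\Gamma$ with $\mathcal{R}(z,z)=0$ on $\mathbb{T}^3$. Then $\mathcal{R}=\sum_j(1-s_j)\mathcal{R}_j$ with kernels $\mathcal{R}_j$ supported on $\Gamma_j\times\Gamma_j$.
\end{lemma}

\begin{proof}
Fix $\nu\in\mathbb{Z}^3$ and write $\nu=\nu^+-\nu^-$ with $\nu^\pm_i=\max(\pm\nu_i,0)$. A pair $(\gamma,\gamma')\in\Gamma\times\Gamma$ with $\gamma-\gamma'=\nu$ is $(\nu^++\mu,\nu^-+\mu)$ with $\mu_i=\min(\gamma_i,\gamma_i')$, and $0\le\mu_i\le n_0-|\nu_i|$. So the corresponding terms of $\mathcal{R}$ add up to $z^{\nu^+}\bar w^{\nu^-}\sum_\mu c_\mu s^\mu$. The number $\sum_\mu c_\mu$ is the coefficient of $z^\nu$ in the Laurent polynomial $\mathcal{R}(z,z)|_{\mathbb{T}^3}$, hence zero, and $\sum_\mu c_\mu s^\mu=-\sum_\mu c_\mu(1-s^\mu)$. By \eqref{eq:path}, $z^{\nu^+}\bar w^{\nu^-}(1-s^\mu)$ is a sum of terms $(1-s_j)z^{\nu^++\gamma}\bar w^{\nu^-+\gamma}$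 with $\gamma+e_j\le\mu$, so $\nu^\pm+\gamma\in\Gamma_j$. This gives $\mathcal{R}=\sum_j(1-s_j)\mathcal{R}_j^\circ$ with polynomials $\mathcal{R}_j^\circ$ in $z,\bar w$ supported on $\Gamma_j\times\Gamma_j$. The involution $K(z,w)\mapsto\overline{K(w,z)}$ fixes $\mathcal{R}$ and $1-s_j$, so $\mathcal{R}_j=\frac12\bigl(\mathcal{R}_j^\circ(z,w)+\overline{\mathcal{R}_j^\circ(w,z)}\bigr)$ has the required properties.
\end{proof}

We also need a one-variable polynomial $g$ such that $g(z)+\overline{g(w)}$ has a decomposition with room to spare. The first candidate is $1-z$, because $(1-z)+(1-\bar w)=(1-z)(1-\bar w)+(1-z\bar w)\cdot1$. But $2\operatorname{Re}(1-z)=|1-z|^2$ on the circle vanishes only to order $2$ and would replace the sextic leading form by a quadratic one. The same identity exists at order $8$.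

\begin{lemma}\label{lem:slack}
Let $g(z)=35-56z+28z^2-8z^3+z^4$. Then $g(1)=0$, $2\operatorname{Re}g=|1-z|^8$ on $\mathbb{T}$, and
\begin{equation}\label{eq:slack}
g(z)+\overline{g(w)}=(1-z)^4\overline{(1-w)^4}+(1-z\bar w)\kappa(z,w),\qquad\kappa=1+\sum_{m=1}^3\psi_m(z)\overline{\psi_m(w)},
\end{equation}
where $\psi_1=-4+6z-4z^2+z^3$, $\psi_2=6-4z+z^2$ and $\psi_3=-4+z$.
\end{lemma}

\begin{proof}
On $\mathbb{T}$, $|1-z|^8=z^{-4}(1-z)^8$ has the coefficients $70,-56,28,-8,1$ at $z^0,z^{\pm1},\dots,z^{\pm4}$, which are those of $g+\bar g$; and $35-56+28-8+1=0$. Let $(1-z)^4=\sum_kf_kz^k$, so $(f_0,\dots,f_4)=(1,-4,6,-4,1)$ and $f_k=0$ for $k>4$. Then $\psi_m=\sum_{a\ge0}f_{a+m}z^a$, and the same formula gives $\psi_4=1$. So the coefficient of $z^a\bar w^{a'}$ in $\kappa$ is $\kappa_{aa'}=\sum_{m\ge1}f_{a+m}f_{a'+m}$. Compare coefficients of $z^a\bar w^{a'}$ in \eqref{eq:slack}. For $a,a'\ge1$ the right side has $f_af_{a'}+\kappa_{aa'}-\kappa_{a-1,a'-1}=0$, as has the left. For $a'=0$ the right side has $f_af_0+\kappa_{a0}=\sum_{m\ge0}f_{a+m}f_m$,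 the coefficient of $z^a$ in $|1-z|^8$ on $\mathbb{T}$, which is the coefficient of $z^a\bar w^0$ on the left. The case $a=0$ follows because all coefficients are real and symmetric in $(a,a')$.
\end{proof}

\begin{proposition}\label{prop:scalar}
There is a scalar rational function $S_0(z_1,z_2,z_3)$, analytic on a neighborhood of $\overline{\mathbb{D}}^3$, with $\|S_0\|_{\mathcal{A}_3}=1$ and $1-|S_0(\varphi(x))|^2=128\,\beta(x)+O(|x|^7)$ for real $x\to0$.
\end{proposition}

\begin{proof}
\emph{The error kernel.} With $c,q_l,\lambda_1$ from Lemma~\ref{lem:jet} put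
\begin{equation}\label{eq:R}
\mathcal{R}=c(z)+\overline{c(w)}+\lambda_1\sum_jX_j^4\overline{X_j^4}-\mathcal{B}-\sum_lq_l\overline{q_l}.
\end{equation}
This is a kernel with finitely many terms, and $\mathcal{R}(z,z)=0$ on $\mathbb{T}^3$ by Lemma~\ref{lem:jet}. Choose $n_0\ge1$ so that it is supported on $\Gamma\times\Gamma$, and let $\mathcal{R}_j$ be as in Lemma~\ref{lem:vanish}.

\emph{Making $\mathcal{R}_j$ positive.} We need a kernel that is positive definite on all of $\Gamma_j\times\Gamma_j$. Let $\chi(z)=(z_1z_2z_3)^{n_0}$. Average \eqref{eq:path} over all monotone paths from $0$ to $(n_0,n_0,n_0)$: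
\[
1-\chi\bar\chi=\sum_j(1-s_j)H_j,\qquad H_j=\sum_{\gamma\in\Gamma_j}h_j(\gamma)s^\gamma .
\]
Here $h_j(\gamma)$ is the proportion of paths that use the step $\gamma\to\gamma+e_j$, which is positive for every $\gamma\in\Gamma_j$. So the coefficient matrix of $H_j$ on $\Gamma_j\times\Gamma_j$ is diagonal with positive entries, and there is $\lambda_2>0$ such that $\mathcal{R}_j+\lambda_2H_j$ is positive for $j=1,2,3$. Substituting $\chi(z),\chi(w)$ in \eqref{eq:slack},
\begin{equation}\label{eq:gchi}
g(\chi(z))+\overline{g(\chi(w))}=(1-\chi)^4\overline{(1-\chi)^4}+\sum_j(1-s_j)(H_j+H_j^+),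
\end{equation}
where $H_j^+=\sum_{m=1}^3\psi_m(\chi)\overline{\psi_m(\chi)}\,H_j$ is positive by \eqref{eq:form}.

\emph{The polynomial $G$.} Put $G(z)=c(z)+\lambda_1\sum_jg(z_j)+\lambda_2\,g(\chi(z))$. Apply \eqref{eq:slack} in each variable $z_j$, then \eqref{eq:R}, Lemma~\ref{lem:vanish}, Proposition~\ref{prop:key} and \eqref{eq:gchi}:
\begin{multline*}
G(z)+\overline{G(w)}=\Bigl[\sum_lq_l\overline{q_l}+\lambda_2(1-\chi)^4\overline{(1-\chi)^4}\Bigr]\\
+\sum_j(1-s_j)\Bigl[K_j+\lambda_1\kappa(z_j,w_j)+(\mathcal{R}_j+\lambda_2H_j)+\lambda_2H_j^+\Bigr].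
\end{multline*}
All bracketed kernels are positive. By Lemma~\ref{lem:eval}, $G(T)+G(T)^*\ge0$ for every commuting triple $T$ of strict contractions.

\emph{The function $S_0$.} Taking for $T$ a point of $\mathbb{D}^3$ gives $\operatorname{Re}G\ge0$ on $\mathbb{D}^3$, hence on $\overline{\mathbb{D}}^3$. So $1+G$ has no zeros on a neighborhood of $\overline{\mathbb{D}}^3$, and $S_0=(1-G)/(1+G)$ is analytic there. For general $T$ we have $\operatorname{Re}\langle(I+G(T))y,y\rangle\ge\|y\|^2$, so $I+G(T)$ and its adjoint are bounded below and $I+G(T)$ is invertible. From $S_0(1+G)=1-G$ we get $S_0(T)=(I-G(T))(I+G(T))^{-1}$, and this is a contraction because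
\[
\|(I+G(T))y\|^2-\|(I-G(T))y\|^2=2\langle(G(T)+G(T)^*)y,y\rangle\ge0 .
\]
So $\|S_0\|_{\mathcal{A}_3}\le1$. Since $c(\mathbf{1})=0$ and $g(1)=0$, we have $G(\mathbf{1})=0$, $S_0(\mathbf{1})=1$ and $\|S_0\|_{\mathcal{A}_3}=1$. On $\mathbb{T}^3$ near $\mathbf{1}$, Lemmas~\ref{lem:jet} and~\ref{lem:slack} give
\[
2\operatorname{Re}G=2\operatorname{Re}c+\lambda_1\sum_j|X_j|^8+\lambda_2|1-\chi|^8=b+O(|\theta|^8),
\]
and $|1+G|^2=1+O(|\theta|)$. For $z=\varphi(x)$ we have $\theta_j=2\arctan x_j=O(|x|)$, so by \eqref{eq:b}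
\[
1-|S_0(\varphi(x))|^2=\frac{4\operatorname{Re}G}{|1+G|^2}=128\,\beta(x)+O(|x|^7).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Regard $S_0$ as a function on $\mathbb{D}^d$; its Agler norm is still $1$, since $S_0(T)$ depends only on $T_1,T_2,T_3$. Let $S$ be the $M\times N$ matrix function with $(1,1)$ entry $S_0$ and all other entries zero. It is rational, analytic near $\overline{\mathbb{D}}^d$, and $\|S\|_{\mathcal{A}_d}=1$. By Corollary~\ref{cor:obstruction} with $c_*=128$, $|S_0|\ne1$ on a nonempty open subset of $\mathbb{T}^d$, and $S_0$ has no finite-dimensional contractive TFR. The $(1,1)$ entries of $S^*S$ and of $SS^*$ are $|S_0|^2$, so $S$ is neither iso-inner nor coiso-inner. By Lemma~\ref{lem:compress}, a finite-dimensional contractive TFR of $S$ would give one of $S_0$.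
\end{proof}

\section{Coiso-inner extensions and growth of the state dimension}\label{sec:compl}

The existence of a finite-dimensional contractive TFR can be stated without reference to realizations.

\begin{proposition}\label{prop:char}
For a rational $S:\mathbb{D}^d\to\mathbb{C}^{M\times N}$ the following are equivalent:
\begin{enumerate}
\item[(a)] $S$ has a finite-dimensional contractive TFR;
\item[(b)] there is a rational matrix function $F$ with $M$ rows, holomorphic in $\mathbb{D}^d$, such that $[\,S\ \ F\,]$ is coiso-inner and $\|[\,S\ \ F\,]\|_{\mathcal{A}_d}\le1$.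
\end{enumerate}
\end{proposition}

\begin{proof}
If (b) holds, then $[\,S\ \ F\,]$ has a finite-dimensional coisometric TFR by (ii), and Lemma~\ref{lem:compress} gives (a).

Let (a) hold. We add input columns that fill the defect of $V$. Write the operator $(I-VV^*)^{1/2}$ on $\mathbb{C}^M\oplus\mathcal{H}$ as a column with entries $J_1,J_2$ according to the target, and put
\[
\hat V=\begin{pmatrix}A&J_1&B\\C&J_2&D\end{pmatrix}:\mathbb{C}^N\oplus(\mathbb{C}^M\oplus\mathcal{H})\oplus\mathcal{H}\to\mathbb{C}^M\oplus\mathcal{H}.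
\]
Then $\hat V\hat V^*=VV^*+(I-VV^*)=I$. With the same projections $P_j$, the function realized by $\hat V$ is $\hat S=[\,S\ \ F\,]$ with $F=J_1+B\Delta(I-D\Delta)^{-1}J_2$, which is rational and holomorphic in $\mathbb{D}^d$. Lemma~\ref{lem:tfr-norm} gives $\|\hat S\|_{\mathcal{A}_d}\le1$. For $\hat V$ the last term of \eqref{eq:star} vanishes. Letting $z=w$ tend radially to a point of $\mathbb{T}^d$ where $\det(I-D\Delta)\ne0$, we get $\hat S\hat S^*=I_M$ at that point. Such points are dense in $\mathbb{T}^d$, so by continuity $\hat S\hat S^*=I_M$ away from the zeros of the denominator of $\hat S$.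
\end{proof}

\begin{corollary}\label{cor:sub}
The functions $S$ of Theorems~\ref{thm:A} and~\ref{thm:B} are not submatrices of any iso-inner or coiso-inner rational matrix function of Agler norm at most one.
\end{corollary}

\begin{proof}
By (ii) such a function has a finite-dimensional contractive TFR, and Lemma~\ref{lem:compress} would give one for $S$.
\end{proof}

Finally we return to the approximation by $rS$ from the introduction.

\begin{corollary}\label{cor:blowup}
Let $S_0$ be the function of Proposition~\ref{prop:scalar}. Each $rS_0$, $0<r<1$, has a finite-dimensional contractive TFR, but the minimal state dimension of such a TFR tends to infinity as $r\to1$.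
\end{corollary}

\begin{proof}
Existence follows from (iii), since $\|rS_0\|_{\mathcal{A}_3}=r<1$. Suppose the minimal dimensions stayed bounded along a sequence $r_n\to1$. Passing to a subsequence, we may assume that the state space is $\mathbb{C}^m$ for a fixed $m$ and that the contractions $V^{(n)}$ and the projections $P_j^{(n)}$ converge to matrices $V$ and $P_j$. Then $V$ is a contraction, and the relations $P_j=P_j^*=P_j^2$, $P_jP_l=0$ for $j\neq l$, and $\sum_jP_j=I$ pass to the limit. For fixed $z\in\mathbb{D}^3$ the right side of \eqref{eq:tfr} depends continuously on these data, because $\|D\Delta(z)\|\le\max_j|z_j|<1$ uniformly. So the limit is a finite-dimensional contractive TFR of $S_0$, which contradicts Corollary~\ref{cor:obstruction}.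
\end{proof}

\begin{thebibliography}{1}

\bibitem{Knese}
Greg Knese, \emph{Kummert's approach to realization on the bidisk}, arXiv:1907.13191 (2019).

\end{thebibliography}
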